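\title{Expansions of 2-degenerate graphs with superquadratic Tur\'an number}

\begin{abstract}
The expansion $G^+$ of a graph $G$ is the $3$-uniform hypergraph obtained by enlarging each edge of $G$ by its own new vertex. We show that for every $\varepsilon\in(0,1/3)$ there is a $2$-degenerate graph $G$ with $\mathrm{ex}_3(n,G^+)\ge c\,n^{2+(1-3\varepsilon)/10}$, so the Tur\'an number of the expansion of a $2$-degenerate graph need not be $O(n^2)$. The lower bound comes from a $G$-free graph with many triangles: a random tripartite graph in which two of the three bipartite graphs are blow-ups of smaller random graphs. We also prove that $\mathrm{ex}_3(n,G^+)=O(n^2)$ if $G$ has treewidth at most $2$, and that $\mathrm{ex}_3(n,G^+)=O(n^{3-1/638})$ for every $2$-degenerate $G$.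
\end{abstract}

\section{Introduction}

A \emph{$3$-graph} $H$ consists of a vertex set and a family of $3$-element subsets of it, the edges. A \emph{copy} of $F$ in $H$ is an injective map $V(F)\to V(H)$ that sends edges to edges; we write $F\subset H$ if there is one and call $H$ \emph{$F$-free} otherwise, and we use the same words for graphs. The Tur\'an number $\mathrm{ex}_3(n,F)$ is the largest number of edges in an $F$-free $3$-graph on $n$ vertices. The \emph{expansion} $G^+$ of a graph $G$ is the $3$-graph obtained by taking a new vertex $w_e\notin V(G)$ for each edge $e$ of $G$, distinct for distinct edges, and declaring the triples $e\cup\{w_e\}$ to be the edges. We write $v(\cdot)$ and $e(\cdot)$ for the numbers of vertices and edges. Throughout, $G$ is a fixed graph with at least one edge, $n\to\infty$, and implied constants may depend on $G$.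

Two constructions mark the range of $\mathrm{ex}_3(n,G^+)$. The triples through a fixed vertex form a $3$-graph with $\binom{n-1}{2}$ edges, which is $G^+$-free unless $G$ is a star plus isolated vertices (Section~\ref{sec:clean}). The triples with one vertex in each of three parts of size $\lfloor n/3\rfloor$ contain $G^+$ only if $G$ is $3$-colorable, because two vertices in a common triple lie in different parts; so the order is $n^3$ when $G$ is not $3$-colorable. Which graphs lie at the quadratic end?

A graph is \emph{$k$-degenerate} if each of its subgraphs has minimum degree at most $k$. Equivalently, its vertices can be ordered so that each has at most $k$ earlier neighbors: delete vertices of degree at most $k$ one at a time and reverse the order; conversely, the last vertex of any subgraph has degree at most $k$ in it. The $1$-degenerate graphs are the forests, and an $n$-vertex graph with no copy of a forest $T$ has fewer than $v(T)n$ edges: otherwise, deleting vertices of degree less than $v(T)$ one at a time leaves a nonempty subgraph of minimum degree at least $v(T)$, in which $T$ embeds greedily along the ordering. One dimension up, vertices become pairs,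 degrees become codegrees and $n$ becomes $n^2$, and one expects to embed graphs in which each new vertex is joined to two earlier ones. This suggests a positive answer to the following question, posed in the survey of Mubayi and Verstraete~\cite{MV}.

\begin{quote}
\emph{Is $\mathrm{ex}_3(n,G^+)=O(n^2)$ for every $2$-degenerate graph $G$?}
\end{quote}

The analogy has a weak point. After the deletion in a graph, every surviving vertex has large degree. After the corresponding deletion in a $3$-graph, a pair of surviving vertices has large codegree only if it still lies in some edge. The greedy argument therefore controls pairs that are adjacent in the part of $G$ embedded so far, and says nothing about the others. This gap cannot be closed: the answer is no.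

\begin{theorem}\label{thm:lower}
For every $\varepsilon\in(0,1/3)$ there are a $2$-degenerate graph $G$ and a constant $c>0$ such that for all large $n$
\[
\mathrm{ex}_3(n,G^+)\ \ge\ c\,n^{2+\frac{1-3\varepsilon}{10}} .
\]
Moreover, there is a $G$-free graph on $n$ vertices with at least that many triangles.
\end{theorem}

For example, $\varepsilon=1/4$ gives $\mathrm{ex}_3(n,G^+)\ge c\,n^{2.025}$, and exponents arbitrarily close to $21/10$ occur. The second theorem records what survives of the analogy. A \emph{$2$-tree} is a graph built from a single edge by repeatedly adding a vertex joined to both ends of an existing edge, and a graph has \emph{treewidth at most $2$} if it is a subgraph of a $2$-tree. Such graphs are $2$-degenerate, by the order of construction.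

\begin{theorem}\label{thm:upper}
\begin{itemize}
\item[(a)] If $G$ has treewidth at most $2$, then $\mathrm{ex}_3(n,G^+)=O(n^2)$. If moreover $G$ is not a star plus isolated vertices, then $\mathrm{ex}_3(n,G^+)\ge\binom{n-1}{2}$ for $n\ge3$, so the order is exactly $n^2$.
\item[(b)] For every $2$-degenerate graph $G$, $\mathrm{ex}_3(n,G^+)=O(n^{3-1/638})$.
\end{itemize}
\end{theorem}

Thus the supremum, over $2$-degenerate $G$, of the growth exponent $\limsup_{n\to\infty}\log \mathrm{ex}_3(n,G^+)/\log n$ lies in the interval $[\frac{21}{10},\,3-\frac1{638}]$. We do not claim that either end is optimal.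

Section~\ref{sec:clean} reduces the problem to counting triangles in $G$-free graphs and proves Theorem~\ref{thm:upper}(a). Section~\ref{sec:design} explains how the construction for Theorem~\ref{thm:lower} is found and where its exponents come from, and Section~\ref{sec:lower} proves the theorem. Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}(b).

\section{Shadows, triangles and 2-trees}\label{sec:clean}

The \emph{shadow} $\partial H$ of a $3$-graph $H$ is the graph on $V(H)$ whose edges are the pairs contained in edges of $H$. If $G^+\subset H$, then $G\subset\partial H$, since each edge of $G$ lies in an edge of $G^+$. The converse holds once all codegrees are large, and this can be arranged at the cost of $O(n^2)$ edges.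

\begin{lemma}\label{lem:clean}
Let $H$ be a $3$-graph on $n\ge2$ vertices and $d\ge1$ an integer. One can delete fewer than $d\binom n2$ edges of $H$ so that in the remaining $3$-graph $H'$ every edge of $\partial H'$ lies in at least $d$ edges of $H'$. If $d\ge v(G)+e(G)$ and $G\subset\partial H'$, then $G^+\subset H'$.
\end{lemma}

\begin{proof}
As long as some pair lies in at least one and fewer than $d$ current edges, choose such a pair and delete these edges. A chosen pair lies in no edge afterwards, so it is never chosen again, and at most $(d-1)\binom n2$ edges are deleted. For the second statement, fix a copy of $G$ in $\partial H'$ and treat its edges one by one. For the edge $uv$ there are at least $d$ vertices $w$ with $uvw\in H'$, and fewer than $v(G)+e(G)$ of them belong to the copy or were chosen for earlier edges; choose any other one.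
\end{proof}

Let $\tau(n,G)$ be the largest number of triangles in a $G$-free graph on $n$ vertices.

\begin{lemma}\label{lem:tri}
For $n\ge 2$ and $d=v(G)+e(G)$ we have $\tau(n,G)\le\mathrm{ex}_3(n,G^+)\le\tau(n,G)+d\binom n2$.
\end{lemma}

\begin{proof}
Let $\Gamma$ be a $G$-free graph and let $H$ consist of the vertex sets of its triangles. Then $\partial H\subset\Gamma$, so $\partial H$ is $G$-free and $H$ is $G^+$-free. This gives the first inequality. For the second, let $H$ be $G^+$-free and take $H'$ from Lemma~\ref{lem:clean}. Then $\partial H'$ is $G$-free, and each edge of $H'$ is a triangle of $\partial H'$, so $e(H')\le\tau(n,G)$.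
\end{proof}

So the question asks whether a graph with many more than $n^2$ triangles must contain every $2$-degenerate graph. For $2$-trees the greedy argument of the introduction works, because each new vertex is joined to an adjacent pair.

\begin{proof}[Proof of Theorem~\ref{thm:upper}(a)]
If $G\subset F$ then $G^+\subset F^+$, so for the upper bound we may assume that $G$ is a $2$-tree. Let $d=v(G)+e(G)$, let $H$ have $n$ vertices and at least $d\binom n2$ edges, and take $H'$ from Lemma~\ref{lem:clean}; it has at least one edge. Embed $G$ in $\partial H'$ in the order of its construction. Map the first edge to any edge of $\partial H'$. When a new vertex must be joined to both ends of an edge already mapped to $uv\in\partial H'$, there are at least $d>v(G)$ vertices $w$ with $uvw\in H'$; choose an unused one, and note that $uw,vw\in\partial H'$. Thus $G\subset\partial H'$, hence $G^+\subset H'$, and $\mathrm{ex}_3(n,G^+)\le d\binom n2$.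

For the lower bound, suppose that a vertex lies in all edges of $G^+$. If it is a vertex of $G$, it lies in all edges of $G$; if it is some $w_e$, then $e$ is the only edge of $G$. Either way $G$ is a star plus isolated vertices. For every other $G$, the $3$-graph of all $\binom{n-1}2$ triples through a fixed vertex is therefore $G^+$-free.
\end{proof}

\section{Designing the counterexample}\label{sec:design}

This section defines the forbidden graph and then finds the host graph by computing expectations. Only the definition of $G_i$ and of the blown-up host is used later.

\subsection{The graphs $G_i$}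

Fix an integer $t\ge1$. Let $G_0$ consist of two isolated vertices. Given $G_i$, form $G_{i+1}$ by adding, for every pair $\{u,v\}$ of distinct vertices of $G_i$, adjacent or not, a set $S_{i+1}(u,v)$ of $t$ new vertices, each adjacent to exactly $u$ and $v$; the sets for different pairs are disjoint. Listing the vertices in the order in which they are added shows that $G_i$ is $2$-degenerate.

Nothing is lost by this choice. If $F$ is $2$-degenerate with ordering $v_1,\dots,v_m$, then $F\subset G_{m-1}$: map $v_1$ into $G_0$, and map $v_j$ into $S_{j-1}(u,v)$ for a pair $\{u,v\}\subset V(G_{j-2})$ that contains the images of the earlier neighbors of $v_j$. So the whole difficulty lies in the host: we need a graph with $n^{2+\delta}$ triangles in which one cannot keep finding common neighbors of all pairs found so far.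

\subsection{Independent edges fail, blow-ups concentrate codegrees}

Take parts $X,Y,Z$ of size $n$ and independent random edges with probabilities $p_1=n^{-a_1}$ between $X$ and $Y$, $p_2=n^{-a_2}$ between $X$ and $Z$, and $p_3=n^{-a_3}$ between $Y$ and $Z$. The expected number of triangles is $n^{3-a_1-a_2-a_3}$, so we need
\begin{equation}\label{eq:goal}
a_1+a_2+a_3<1 .
\end{equation}
Then $x\in X$ and $y\in Y$ have $n^{1-a_2-a_3}$ common neighbors in expectation, a positive power of $n$. Two vertices of $X$ expect $n^{1-2a_1}$ common neighbors in $Y$ and $n^{1-2a_2}$ in $Z$, and one of these is a positive power because $a_1+a_2<1$. The other pairs are symmetric. These counts are binomial, so with high probability all pairs have more than $v(G)$ common neighbors, and every $2$-degenerate $G$ embeds greedily.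

Averages cannot be changed under \eqref{eq:goal}, but their distribution can. Partition $Y$ into equal \emph{fibers} $Y_q$ indexed by a set $Q$, and $Z$ into equal fibers $Z_r$ indexed by a set $R$; let $q(y)$ and $r(z)$ be the indices of the fibers of $y$ and $z$. Choose independent random bipartite graphs $F_1\subset X\times Q$, $F_2\subset X\times R$, $F_3\subset Y\times Z$ with edge probabilities $p_1,p_2,p_3$, all edges independent, and define the \emph{blown-up host} $\Gamma$ on $X\cup Y\cup Z$ by
\begin{equation}\label{eq:host}
x\sim y\iff xq(y)\in F_1,\qquad x\sim z\iff xr(z)\in F_2,\qquad y\sim z\iff yz\in F_3 .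
\end{equation}
We write $x\sim q$ and $x\sim r$ for $xq\in F_1$ and $xr\in F_2$. A triple $xyz$ is still a triangle with probability $p_1p_2p_3$, and $x,x'\in X$ still expect $np_1^2$ common neighbors in $Y$. But these now come in whole fibers, and the probability that there is one at all is at most $|Q|p_1^2$. With $|Q|=n^\lambda$ and $|R|=n^\mu$, the conditions
\begin{equation}\label{eq:c1}
2a_1>\lambda,\qquad 2a_2>\mu
\end{equation}
make it unlikely that a given pair in $X$ has any common neighbor.

A copy of $G_i$ may of course use atypical pairs, so we ask how many it can afford. Say $|Q|p_1^2=n^{-\delta}$. For a fixed $A\subset X$ of bounded size $s$, the probability that $M$ elements of $Q$ each have two neighbors in $A$ is at most $(s^2n^{-\delta})^M$, and there are at most $n^s$ sets $A$. So with high probability only about $s/\delta$ elements of $Q$ have two neighbors in any such $A$, and the same holds for $R$. This number is linear in $s$, while the number of pairs to be served is quadratic. Hence a few elements of $Q\cup R$ must serve most pairs, and the next example shows how this confines the copy.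

\begin{example}\label{ex:grid}
Let $y_1,y_2\in Y$ and $z_1,z_2\in Z$ be vertices of a copy of some $G_i$, added at least two steps before the end, and suppose that $q_a=q(y_a)$ and $r_a=r(z_a)$ satisfy $q_1\ne q_2$ and $r_1\ne r_2$. The copy contains disjoint sets $A_1,A_2\subset X$ of size $t$ with $A_a$ joined to $y_a$ and $z_a$, hence to $q_a$ and $r_a$. Each pair in $A_1\times A_2$ has a common neighbor in the copy, so some element of $Q\cup R$ is adjacent to both of its vertices; say that it \emph{covers} the pair. Assume the cleanest situation: three distinct elements of $Q\cup R$, not all in $Q$ and not all in $R$, have at most one common neighbor in $X$. Then any element other than $q_a,r_a$ has at most one neighbor in $A_a$. In the grid $A_1\times A_2$, each of $q_1,r_1$ covers at most a column, each of $q_2,r_2$ at most a row, and every other element at most one cell (Figure~\ref{fig:grid}). At least $(t-2)^2$ cells need an element of their own. If only $Lt$ elements have two neighbors in $A_1\cup A_2$, then $(t-2)^2\le Lt$, which fails for $t\ge L+4$.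
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray!35] (1,0) rectangle (2,6);
\fill[gray!35] (4,0) rectangle (5,6);
\fill[gray!35] (0,1) rectangle (6,2);
\fill[gray!35] (0,3) rectangle (6,4);
\draw (0,0) grid (6,6);
\node at (1.5,6.5) {$q_1$};
\node at (4.5,6.5) {$r_1$};
\node at (6.6,3.5) {$q_2$};
\node at (6.6,1.5) {$r_2$};
\node at (-0.8,3) {$A_1$};
\node at (3,-0.7) {$A_2$};
\end{tikzpicture}
\caption{The pairs in $A_1\times A_2$ for $|A_1|=|A_2|=6$. The elements $q_1,r_1$ are adjacent to all of $A_1$ and to at most one vertex of $A_2$, so each covers at most a column; $q_2,r_2$ each cover at most a row. Any other element of $Q\cup R$ covers at most one cell, so each of the $16$ white cells needs its own element.}\label{fig:grid}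
\end{figure}

The assumption in the example holds with a constant in place of ``one'' if the expected numbers $np_1^2p_2$ and $np_1p_2^2$ are negative powers of $n$, that is, if
\begin{equation}\label{eq:c2}
2a_1+a_2>1,\qquad a_1+2a_2>1 .
\end{equation}
The conclusion is a dichotomy: apart from its last two levels, the copy meets only one fiber in $Y$ or only one fiber in $Z$.

\subsection{Excluding the two alternatives}

A vertex $z$ of the copy and a vertex $x$ have $t$ common neighbors in $Y$. These cannot lie in one fiber if $|Y_q|p_3$ is a negative power of $n$, that is, if $a_3>1-\lambda$. The obvious way to exclude the second alternative is the mirror condition $a_3>1-\mu$. But averaging the two gives $a_3>1-\frac{\lambda+\mu}2$, and with \eqref{eq:c1} this yields $a_1+a_2+a_3>1$. The symmetric construction just misses \eqref{eq:goal}.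

So we break the symmetry and ask for less on the side of $Z$: a single $y$ may have many neighbors in a fiber $Z_r$, but two vertices $y,y'$ have boundedly many common neighbors there. The conditions are now
\begin{equation}\label{eq:c3}
a_3>1-\lambda,\qquad 2a_3>1-\mu .
\end{equation}
This suffices. Take $y,y'$ in the copy from different fibers $Y_q$, $Y_{q'}$, and suppose that the copy meets only the fiber $Z_r$ in $Z$. Few of the $t$ common neighbors of $y,y'$ lie in $Z$. Each of those in $X$ has a neighbor in $Z_r$, so it is adjacent to $q,q'$ and $r$, and by \eqref{eq:c2} there are few of these as well.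

Eliminating $\lambda$ and $\mu$ from \eqref{eq:c1} and \eqref{eq:c3} gives $2a_1+a_3>1$ and $2a_2+2a_3>1$. Together with \eqref{eq:c2},
\[
a_1+a_2+a_3=\tfrac25(2a_1+a_3)+\tfrac3{10}(2a_2+2a_3)+\tfrac15(a_1+2a_2)>\tfrac9{10},
\]
so conditions \eqref{eq:c1}, \eqref{eq:c2} and \eqref{eq:c3} keep the triangle exponent below $3-\frac9{10}=\frac{21}{10}$. The three brackets equal $1$ at $(a_1,a_2,a_3)=(\frac4{10},\frac3{10},\frac2{10})$, which forces $\lambda=\frac8{10}$ and $\mu=\frac6{10}$, and there $2a_1+a_2=\frac{11}{10}>1$. We take this point, raise each $a_i$ by $\varepsilon/10$ to make the inequalities strict, and write $n=N^{10}$ to clear denominators.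

\section{Proof of Theorem~\ref{thm:lower}}\label{sec:lower}

\subsection{Parameters}

Fix $\varepsilon\in(0,1/3)$ and put
\[
C=\lceil 40/\varepsilon\rceil,\qquad t=\lceil 100C^2/\varepsilon\rceil,\qquad M=\lceil(10t+6)/\varepsilon\rceil .
\]
Let $G=G_7$, built with this $t$. We use the four inequalities
\begin{equation}\label{eq:par}
\varepsilon C\ge40,\qquad \varepsilon M\ge10t+6,\qquad t\ge2C,\qquad t^2>4Ct+2MC^2 .
\end{equation}
The first three are immediate from the definitions. For the last, $M\le(10t+6)/\varepsilon+1\le(10t+7)/\varepsilon$, so
\[
4Ct+2MC^2\le\frac{(4t+20t+14)C^2}{\varepsilon}\le\frac{38C^2t}{\varepsilon}<\frac{100C^2t}{\varepsilon}\le t^2 .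
\]

Let $N$ be a large integer. Take sets with $|X|=|Y|=|Z|=N^{10}$, $|Q|=N^8$ and $|R|=N^6$, so that the fibers have sizes $|Y_q|=N^2$ and $|Z_r|=N^4$. Let $\Gamma$ be the blown-up host \eqref{eq:host} with
\[
p_1=N^{-4-\varepsilon},\qquad p_2=N^{-3-\varepsilon},\qquad p_3=N^{-2-\varepsilon}.
\]

\subsection{Five properties of the host}

The following properties are the exact forms of \eqref{eq:c1}, \eqref{eq:c2} and \eqref{eq:c3}.
\begin{itemize}
\item[(P1)] For all $z\in Z$ and $q\in Q$, fewer than $C$ vertices of $Y_q$ are adjacent to $z$.
\item[(P2)] For all $q\ne q'$ in $Q$ and $r\in R$, fewer than $C$ vertices $x\in X$ satisfy $x\sim q,q',r$.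
\item[(P3)] For all $q\in Q$ and $r\ne r'$ in $R$, fewer than $C$ vertices $x\in X$ satisfy $x\sim q,r,r'$.
\item[(P4)] For all $y\ne y'$ in $Y$ and $r\in R$, fewer than $C$ vertices of $Z_r$ are adjacent to both $y$ and $y'$.
\item[(P5)] For every $A\subset X$ with $|A|=2t$, fewer than $M$ elements of $Q$ have at least two neighbors in $A$, and fewer than $M$ elements of $R$ have at least two neighbors in $A$.
\end{itemize}

\begin{lemma}\label{lem:host}
For all large $N$ some outcome of $\Gamma$ satisfies {\rm(P1)--(P5)} and has at least $\frac12N^{21-3\varepsilon}$ triangles.
\end{lemma}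

\begin{proof}
If $m$ independent events each have probability at most $p$, then at least $j$ of them occur with probability at most $\binom mj p^j\le(mp)^j$. In each of (P1)--(P4), fix the quantified elements. There is one event for each candidate vertex, and events for different candidates depend on disjoint sets of potential edges, so they are independent. A union bound over the quantified elements gives the last column of the table.
\[
\begin{array}{c|c|c|c|c}
&\text{choices at most}&m&p&\text{failure probability at most}\\ \hline
\text{(P1)}&N^{10+8}&N^2&p_3=N^{-2-\varepsilon}&N^{18-\varepsilon C}\\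
\text{(P2)}&N^{8+8+6}&N^{10}&p_1^2p_2=N^{-11-3\varepsilon}&N^{22-(1+3\varepsilon)C}\\
\text{(P3)}&N^{8+6+6}&N^{10}&p_1p_2^2=N^{-10-3\varepsilon}&N^{20-3\varepsilon C}\\
\text{(P4)}&N^{10+10+6}&N^4&p_3^2=N^{-4-2\varepsilon}&N^{26-2\varepsilon C}
\end{array}
\]
Since $\varepsilon C\ge40$, the four exponents are at most $-22$, $-98$, $-100$ and $-54$.

For (P5), fix one of the at most $N^{20t}$ sets $A$. An element $q\in Q$ has two neighbors in $A$ with probability at most $(2t)^2p_1^2$, independently over $q$, and $|Q|p_1^2=N^{-2\varepsilon}$. So the statement about $Q$ fails with probability at most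
\[
N^{20t}\big((2t)^2N^{-2\varepsilon}\big)^M=(2t)^{2M}N^{20t-2\varepsilon M}\le(2t)^{2M}N^{-12},
\]
by $\varepsilon M\ge10t+6$. Since also $|R|p_2^2=N^{-2\varepsilon}$, the same bound holds for $R$. Hence the event $E$ that all five properties hold fails with probability $O(N^{-12})$.

Let $\tau$ be the number of triangles of $\Gamma$. The blow-up makes the triangles strongly dependent, and we avoid proving concentration by using the small failure probability against the trivial bound $\tau\le N^{30}$. We have $\mathbb E\,\tau=N^{30}p_1p_2p_3=N^{21-3\varepsilon}$, so
\[
\mathbb E[\tau\mathbf 1_E]\ge N^{21-3\varepsilon}-N^{30}\cdot O(N^{-12})\ge\tfrac12N^{21-3\varepsilon}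
\]
for large $N$, because $21-3\varepsilon>18$. In some outcome $\tau\mathbf 1_E$ is at least this positive number, and that outcome has the required properties.
\end{proof}

\subsection{The host contains no copy of $G$}

Fix $\Gamma$ as in Lemma~\ref{lem:host}, suppose that it contains a copy of $G$, and identify the vertices of $G$ with their images. Since $\Gamma$ is tripartite, a common neighbor of two vertices in different parts lies in the third part. The first step is the dichotomy of Example~\ref{ex:grid}, with rows and columns replaced by strips of width less than $C$ and cells by blocks of side less than $C$.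

\begin{lemma}\label{lem:fiber}
If $y_1,y_2\in Y\cap V(G_5)$ and $z_1,z_2\in Z\cap V(G_5)$, then $q(y_1)=q(y_2)$ or $r(z_1)=r(z_2)$.
\end{lemma}

\begin{proof}
Write $q_a=q(y_a)$ and $r_a=r(z_a)$ for $a=1,2$, and suppose that $q_1\ne q_2$ and $r_1\ne r_2$. Let $A_a=S_6(y_a,z_a)$. The pairs $\{y_1,z_1\}$ and $\{y_2,z_2\}$ are different, so $A_1$ and $A_2$ are disjoint sets of size $t$. They lie in $X$, and every $x\in A_a$ satisfies $x\sim q_a$ and $x\sim r_a$. By (P2) applied to $q,q_a,r_a$ and (P3) applied to $q_a,r,r_a$,
\begin{equation}\label{eq:few}
\text{every element of }(Q\cup R)\setminus\{q_a,r_a\}\text{ has fewer than }C\text{ neighbors in }A_a .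
\end{equation}

Let $(x,x')\in A_1\times A_2$. These are distinct vertices of $G_6$, so they have a common neighbor in $S_7(x,x')$. It is a vertex $y\in Y$ or $z\in Z$, and then $q(y)$ or $r(z)$ is adjacent to both $x$ and $x'$. So each of the $t^2$ pairs is covered by an element of $Q\cup R$, in the sense of Example~\ref{ex:grid}. An element covers exactly the product of its numbers of neighbors in $A_1$ and in $A_2$. The elements $q_1,r_1$ lie outside $\{q_2,r_2\}$, so by \eqref{eq:few} with $a=2$ each covers at most $Ct$ pairs; by \eqref{eq:few} with $a=1$ the same holds for $q_2,r_2$. Any other element covers at most $C^2$ pairs. An element that covers a pair has two neighbors in the $2t$-set $A_1\cup A_2$, so by (P5) there are fewer than $2M$ such elements. Hence $t^2\le4Ct+2MC^2$, contrary to \eqref{eq:par}.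
\end{proof}

\begin{proposition}\label{prop:free}
The graph $\Gamma$ is $G$-free.
\end{proposition}

\begin{proof}
We keep the assumed copy and exclude the two alternatives of Lemma~\ref{lem:fiber} in turn.

\emph{The set $V(G_3)$ meets two fibers in $Y$.} Let $V(G_0)=\{u,u'\}$, let $w\in S_1(u,u')$ and $w'\in S_2(u,w)$. Then $uww'$ is a triangle in $G_2$, so it has one vertex in each part, and there are $x_0\in X$ and $z_0\in Z$ in $V(G_2)$. The $t$ vertices of $S_3(x_0,z_0)$ lie in $Y$ and are adjacent to $z_0$. By (P1) and $t\ge C$ they do not all lie in one fiber. So there are $y,y'\in Y\cap V(G_3)$ with $q(y)\ne q(y')$.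

\emph{The set $V(G_5)$ meets two fibers in $Z$.} Suppose instead that $Z\cap V(G_5)\subset Z_r$ for some $r$, and consider the $t$ vertices of $S_4(y,y')$, which lie in $X\cup Z$. Those in $Z$ lie in $Z_r$ and are adjacent to $y$ and $y'$, so there are fewer than $C$ of them by (P4). Let $x$ be one of those in $X$. Then $x\sim q(y)$ and $x\sim q(y')$. A vertex of $S_5(x,y)$ lies in $Z\cap V(G_5)\subset Z_r$ and is adjacent to $x$, so $x\sim r$. By (P2) there are fewer than $C$ such $x$. Hence $t<2C$, contrary to \eqref{eq:par}.

So there are $z,z'\in Z\cap V(G_5)$ with $r(z)\ne r(z')$. Together with $y,y'\in V(G_3)\subset V(G_5)$ they contradict Lemma~\ref{lem:fiber}.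
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Given a large $n$, let $N=\lfloor(n/3)^{1/10}\rfloor\ge\frac12(n/3)^{1/10}$, take $\Gamma$ on $3N^{10}\le n$ vertices from Lemma~\ref{lem:host}, and add isolated vertices to reach $n$ vertices. The result is $G$-free by Proposition~\ref{prop:free}, since $G$ has no isolated vertex. It has at least
\[
\tfrac12N^{21-3\varepsilon}\ge\tfrac12\Big(\frac{n}{3\cdot2^{10}}\Big)^{(21-3\varepsilon)/10}\ge c\,n^{2+\frac{1-3\varepsilon}{10}},\qquad c=\tfrac12(3\cdot2^{10})^{-21/10},
\]
triangles. The bound on $\mathrm{ex}_3(n,G^+)$ follows from Lemma~\ref{lem:tri}.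
\end{proof}

\begin{remark}
Pairs inside one part of $\Gamma$, which are certainly nonadjacent, are used twice: the pairs $x,x'$ in Lemma~\ref{lem:fiber} and the pair $y,y'$ in Proposition~\ref{prop:free}. Nonadjacent pairs cannot be avoided: starting from an edge and adding vertices for adjacent pairs only produces a $2$-tree, to which Theorem~\ref{thm:upper}(a) applies. The condition $\varepsilon>0$ makes the union bounds work, and $\varepsilon<1/3$ makes the exponent exceed $2$.
\end{remark}

\section{A power saving for all 2-degenerate graphs}\label{sec:upper}

To embed a $2$-degenerate graph greedily, it is enough to find a place in the host where all pairs have many common neighbors. The following form suits tripartite hosts.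

\begin{lemma}\label{lem:greedy}
Let $G$ be $2$-degenerate and let $V_1,V_2,V_3$ be disjoint nonempty vertex sets in a graph $\Gamma$. Suppose that for each $i$, any two vertices $u,u'\in\bigcup_{j\ne i}V_j$, not necessarily distinct, have at least $v(G)$ common neighbors in $V_i$. Then $G\subset\Gamma$.
\end{lemma}

\begin{proof}
Order $V(G)$ so that each vertex has at most two earlier neighbors, and embed the vertices in this order into $V_1\cup V_2\cup V_3$. For the next vertex let $u,u'$ be the images of its earlier neighbors; take $u'=u$ if there is only one, and let $u=u'$ be any vertex of $V_1$ if there is none. Some $V_i$ contains neither $u$ nor $u'$. Of the at least $v(G)$ common neighbors of $u,u'$ in $V_i$, fewer than $v(G)$ are used; map the vertex to an unused one.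
\end{proof}

We find such sets by dependent random choice. Pick a few random vertices of one part $D$ and keep only their common neighbors in the other two parts. A tuple with few common neighbors in $D$ is unlikely to survive, since all the picked vertices must be among those common neighbors. To repeat the step for another part, we must also keep many triangles. For a tuple $T$ of vertices, $N(T)$ denotes the set of vertices adjacent to every entry of $T$; entries of tuples may repeat.

\begin{lemma}\label{lem:drc}
Let $s,K\ge1$ be integers, $k=s+1$, and let $\gamma>0$ satisfy $(2k+1)\gamma<1$. For all large $n$ the following holds. Let $\Gamma$ be a tripartite graph with parts $A,B,D$ of size at most $n$ and with at least $n^{3-\gamma}$ triangles. Then there is $T\in D^k$ such that, with $A'=A\cap N(T)$ and $B'=B\cap N(T)$, every $s$-tuple in $(A'\cup B')^s$ has at least $K$ common neighbors in $D$, and at least $\frac12n^{3-(k+1)\gamma}$ triangles lie in $A'\cup B'\cup D$.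
\end{lemma}

\begin{proof}
Let $\tau\ge n^{3-\gamma}$ be the number of triangles and $m=|D|$. From $\tau\le n^2m$ we get $n^{1-\gamma}\le m\le n$. Choose $T\in D^k$ uniformly at random. A set of vertices in $A\cup B$ with exactly $j$ common neighbors in $D$ is contained in $A'\cup B'$ with probability $(j/m)^k$.

Let $W$ be the number of triangles in $A'\cup B'\cup D$, and let $d_{ab}$ be the number of common neighbors in $D$ of $a\in A$ and $b\in B$. An edge $ab$ lies in $d_{ab}$ triangles, so $\sum_{ab}d_{ab}=\tau$, where the sum runs over the at most $n^2$ edges between $A$ and $B$. By the Cauchy--Schwarz inequality,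
\[
\sum_{\text{triangles }abd}d_{ab}=\sum_{ab}d_{ab}^2\ge\frac{\tau^2}{n^2},
\]
so the average of $d_{ab}$ over the $\tau$ triangles is at least $\tau/n^2\ge n^{1-\gamma}$. By convexity of $x\mapsto x^k$ and $m\le n$,
\[
\mathbb E\,W=\sum_{\text{triangles }abd}\Big(\frac{d_{ab}}m\Big)^k\ge\tau\Big(\frac{n^{1-\gamma}}{m}\Big)^k\ge n^{3-\gamma-k\gamma}.
\]
Let $\beta$ be the number of $s$-tuples in $(A'\cup B')^s$ with fewer than $K$ common neighbors in $D$. Since $m\ge n^{1-\gamma}$ and $k=s+1$,
\[
\mathbb E\,\beta\le(2n)^s(K/m)^k\le2^sK^kn^{s-k+k\gamma}=2^sK^kn^{-1+k\gamma}.
\]
The hypothesis $(2k+1)\gamma<1$ says exactly that $2+k\gamma<3-(k+1)\gamma$. So $\mathbb E[W-n^3\beta]\ge\frac12n^{3-(k+1)\gamma}$ for large $n$, and some $T$ has $W-n^3\beta\ge\frac12n^{3-(k+1)\gamma}>0$. Since $W\le n^3$, this $T$ has $\beta=0$.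
\end{proof}

One application gives common neighbors in one part, so we apply the lemma three times, with $D$ equal to each part in turn. The difficulty is that later applications shrink the earlier $D$ and may discard the common neighbors found there. But each shrinking is an intersection with $N(T)$ for a tuple $T$ of bounded length, so a common neighbor of a pair survives if it is also a common neighbor of the later tuples. We therefore let the earlier applications handle a pair together with all later tuples. Working backwards, the last application has $s=2$, $k=3$; the middle one has $s=2+3=5$, $k=6$; the first has $s=2+3+6=11$, $k=12$. The first two multiply $\gamma$ by about $13$ and $7$, and the last needs $7\gamma<1$. This is the source of the number $638=13\cdot7\cdot7+1$.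

\begin{proof}[Proof of Theorem~\ref{thm:upper}(b)]
Let $K=v(G)$ and $\gamma_0=1/638$. By Lemma~\ref{lem:tri} it suffices to show that for large $n$ every $n$-vertex graph with at least $\frac92n^{3-\gamma_0}$ triangles contains $G$. Place the vertices of such a graph in parts $X,Y,Z$ independently and uniformly at random. A triangle meets all three parts with probability $3!/3^3=2/9$, so for some partition the tripartite graph $\Gamma$ formed by the edges between parts has at least $n^{3-\gamma_0}$ triangles. Since $13\cdot49<638$, we can choose $\gamma_1,\gamma_2$ with $13\gamma_0<\gamma_1<\frac1{49}$ and $7\gamma_1<\gamma_2<\frac17$. We apply Lemma~\ref{lem:drc} three times, each time to the subgraph of $\Gamma$ induced by the three sets named.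

\emph{Step 1.} Take $(A,B,D)=(X,Y,Z)$, $s=11$, $k=12$, $\gamma=\gamma_0$; here $25\gamma_0<1$. We obtain $X_1\subset X$ and $Y_1\subset Y$ such that all $11$-tuples from $X_1\cup Y_1$ have at least $K$ common neighbors in $Z$, and $X_1\cup Y_1\cup Z$ contains at least $\frac12n^{3-13\gamma_0}\ge n^{3-\gamma_1}$ triangles.

\emph{Step 2.} Take $(A,B,D)=(X_1,Z,Y_1)$, $s=5$, $k=6$, $\gamma=\gamma_1$; here $13\gamma_1<1$. We obtain $T_Y\in Y_1^6$, $X_2=X_1\cap N(T_Y)$ and $Z_2=Z\cap N(T_Y)$ such that all $5$-tuples from $X_2\cup Z_2$ have at least $K$ common neighbors in $Y_1$, and $X_2\cup Y_1\cup Z_2$ contains at least $\frac12n^{3-7\gamma_1}\ge n^{3-\gamma_2}$ triangles.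

\emph{Step 3.} Take $(A,B,D)=(Y_1,Z_2,X_2)$, $s=2$, $k=3$, $\gamma=\gamma_2$; here $7\gamma_2<1$. We obtain $T_X\in X_2^3$, $Y_3=Y_1\cap N(T_X)$ and $Z_3=Z_2\cap N(T_X)$ such that all $2$-tuples from $Y_3\cup Z_3$ have at least $K$ common neighbors in $X_2$, and $X_2\cup Y_3\cup Z_3$ contains a triangle. In particular $X_2,Y_3,Z_3$ are nonempty.

We check the hypothesis of Lemma~\ref{lem:greedy} for $X_2,Y_3,Z_3$. Let $(u,u')$ be a $2$-tuple. If $u,u'\in Y_3\cup Z_3$, Step~3 gives $K$ common neighbors in $X_2$. If $u,u'\in X_2\cup Z_3$, then $(u,u',T_X)$ is a $5$-tuple from $X_2\cup Z_2$; by Step~2 it has $K$ common neighbors in $Y_1$, and these lie in $Y_1\cap N(T_X)=Y_3$. If $u,u'\in X_2\cup Y_3$, then $(u,u',T_X,T_Y)$ is an $11$-tuple from $X_1\cup Y_1$; by Step~1 it has $K$ common neighbors in $Z$, and these lie in $Z\cap N(T_Y)\cap N(T_X)=Z_3$. Lemma~\ref{lem:greedy} gives $G\subset\Gamma$. Hence $\mathrm{ex}_3(n,G^+)\le\frac92n^{3-1/638}+(v(G)+e(G))\binom n2$ for all large $n$.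
\end{proof}

\begin{thebibliography}{9}
\bibitem{MV} Dhruv Mubayi and Jacques Verstraete, \emph{A survey of Tur\'an problems for expansions}, arXiv:1505.08078 (2015).
\end{thebibliography}
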